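# A boundary that is weakly pseudoconvex everywhere but has no variety through some of its points

Throughout, $\mathcal M$ is a complex manifold of pure complex dimension $n$ (Hausdorff, with a countable basis), $\mathbb D$ is the open unit disc in $\mathbb C$, and a **disc** in a set $A$ means a holomorphic map $\gamma$ from $\mathbb D$ into the ambient space with $\gamma(\mathbb D)\subset A$.

## 1. Levi forms, weakly pseudoconvex points, and varieties in a boundary

**Definition (smooth boundary, Levi form).** A domain $\mathcal D\subset\mathcal M$ has smooth boundary $b\mathcal D$ if near each $p\in b\mathcal D$ there is a local defining function: a $C^\infty$ real function $\rho$ on a neighborhood $U$ of $p$ with $\mathcal D\cap U=\{\rho<0\}$, $b\mathcal D\cap U=\{\rho=0\}$, and $d\rho\ne0$ on $b\mathcal D\cap U$. The complex tangent space at $p$ is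
$$T^{\mathbb C}_p(b\mathcal D)=\Big\{v\in\mathbb C^n:\ \sum_j\frac{\partial\rho}{\partial z_j}(p)v_j=0\Big\},$$
which has dimension $n-1$. The Levi form is the restriction to this space of
$$L_\rho(p)(v)=\sum_{j,k}\frac{\partial^2\rho}{\partial z_j\partial\bar z_k}(p)\,v_j\bar v_k .$$

The domain is *pseudoconvex* if the Levi form is positive semidefinite at every boundary point. The point $p$ is *strictly pseudoconvex* if the Levi form at $p$ is positive definite, and *weakly pseudoconvex* otherwise, that is, if the Levi form is degenerate. The *Levi rank* at $p$ is the rank of this Hermitian form on the $(n-1)$-dimensional space $T^{\mathbb C}_p$, so "weakly pseudoconvex" means "Levi rank $\le n-2$". None of this depends on the choice of $\rho$ or of the coordinates.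

*Examples.* For the unit ball, $\rho=|y|^2-1$ and $L_\rho(v)=|v|^2$: every boundary point is strictly pseudoconvex. For the half-space $\{\operatorname{Re}y_n<0\}$ the Levi form is identically $0$: every point is weakly pseudoconvex, of Levi rank $0$.

**Definition (the sets $\mathfrak B$ and $\operatorname{Int}(\mathfrak B)$).** $\mathfrak B$ is the set of weakly pseudoconvex points of $b\mathcal D$, and $\operatorname{Int}(\mathfrak B)$ is its interior in $b\mathcal D$.

*Example.* In $\mathbb C^{n-1}\times\mathbb C$ with coordinates $(x,\lambda)$, $n\ge2$, take $\{\operatorname{Re}\lambda+|x_1|^4+|x_2|^2+\dots+|x_{n-1}|^2<0\}$. On the complex tangent space, which is parametrized by $v\in\mathbb C^{n-1}$ (Section 3 does this in general), the Levi form is $4|x_1|^2|v_1|^2+|v_2|^2+\dots+|v_{n-1}|^2$. So $\mathfrak B$ is the part of the boundary where $x_1=0$, and $\operatorname{Int}(\mathfrak B)=\emptyset$.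

**Definition (variety through a point).** A variety of dimension at least one passing through $\zeta\in\mathcal M$ is a complex analytic subset $\mathcal V$ of an open neighborhood $W$ of $\zeta$ with $\zeta\in\mathcal V$ and $\dim_\zeta\mathcal V\ge1$; equivalently, $\zeta$ is not isolated in $\mathcal V$.

*Example.* $\{y_1^2=y_2^3\}\subset\mathbb C^2$ passes through $0$. It is singular there, but it is the image of the nonconstant holomorphic map $t\mapsto(t^3,t^2)$. This is general, and it is how we shall use varieties:

**Fact (discs in varieties).** If $\mathcal V$ is a variety of dimension at least one passing through $\zeta$, there is a nonconstant holomorphic $\gamma:\mathbb D\to\mathcal V$ with $\gamma(0)=\zeta$. Indeed the germ of $\mathcal V$ at $\zeta$ contains an irreducible one-dimensional germ, and that has a Puiseux parametrization (E. M. Chirka, *Complex Analytic Sets*, §6). After restricting and rescaling the parameter, $\gamma(\mathbb D)$ may be taken inside any given neighborhood of $\zeta$.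

**Definition (plurisubharmonic, pluriharmonic).** A $C^\infty$ real function $u$ on an open subset of $\mathbb C^N$ is plurisubharmonic if its complex Hessian $(u_{x_j\bar x_k})$ is positive semidefinite everywhere, and pluriharmonic if the Hessian vanishes. A pluriharmonic function is locally the real part of a holomorphic function.

*Example.* If $P$ is a polynomial, $|P|^2$ is plurisubharmonic, with Hessian $P_{x_j}\overline{P_{x_k}}$ of rank at most one, and $\log|P|$ is pluriharmonic off $\{P=0\}$.

We also use Montel's theorem, Rouché's theorem, the identity theorem, the open mapping theorem, Sard's theorem, and Frobenius's theorem.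

## 2. Rossi's conjecture and three theorems

If an open piece of the boundary consists of weakly pseudoconvex points, then at each of its points there is a complex tangent direction along which the boundary is flat to second order. Must there then be a genuine complex variety inside the boundary? The following is a slightly reformulated conjecture of Rossi, taken from N. Shcherbina, "On compacts possessing strictly plurisubharmonic functions", arXiv:2004.14469 (2020).

**Conjecture.** Let $\mathcal D$ be a pseudoconvex domain with smooth boundary in a complex manifold $\mathcal M$ of dimension at least $3$. Then for each $\zeta\in\operatorname{Int}(\mathfrak B)$ there is a variety $\mathcal V\subset b\mathcal D$ of dimension at least one passing through $\zeta$.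

It is false in every dimension $n\ge3$.

**Theorem 1.** Let $n\ge3$. There are a nonempty closed set $E\subset\mathbb C^{n-1}$ and a $C^\infty$ plurisubharmonic function $u\ge0$ on $\mathbb C^{n-1}$ with $\{u=0\}=E$ such that the domain
$$\mathcal D_0=\{(x,\lambda)\in\mathbb C^{n-1}\times\mathbb C:\ \operatorname{Re}\lambda+u(x)<0\}$$
is pseudoconvex with smooth boundary and has the following properties. The Levi form has rank $\le1$ at every boundary point, so $\mathfrak B=\operatorname{Int}(\mathfrak B)=b\mathcal D_0$. There is no variety $\mathcal V\subset b\mathcal D_0$ of dimension $\ge1$ through any point of $X_0=E\times i\mathbb R\subset b\mathcal D_0$. Through every point of $b\mathcal D_0\setminus X_0$ there is a variety $\mathcal V\subset b\mathcal D_0$ of dimension $n-2$.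

**Theorem 2.** Every complex manifold $\mathcal M$ of dimension $n\ge3$ contains a relatively compact pseudoconvex domain $\mathcal D$ with smooth boundary and a point $\zeta\in b\mathcal D$ such that the Levi form of $b\mathcal D$ has rank $\le1$ at all boundary points near $\zeta$ (so $\zeta\in\operatorname{Int}(\mathfrak B)$), but no variety $\mathcal V\subset b\mathcal D$ of dimension $\ge1$ passes through $\zeta$.

**Theorem 3.** Let $\mathcal D$ be pseudoconvex with smooth boundary in a complex manifold of dimension $n\ge2$. If $\zeta\in\operatorname{Int}(\mathfrak B)$ and the Levi rank is constant near $\zeta$, then $b\mathcal D$ is foliated near $\zeta$ by complex submanifolds of positive dimension. Hence the conclusion of the conjecture holds on an open dense subset of $\operatorname{Int}(\mathfrak B)$. It holds on all of $\operatorname{Int}(\mathfrak B)$ if $n=2$, and at every point near which the Levi form vanishes identically. So "rank $\le1$" in Theorem 2 cannot be replaced by "rank $0$", and $n\ge3$ cannot be replaced by $n=2$.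

Theorem 3 is classical. It is not used in the disproof, but it tells us where to look.

## 3. Graph domains by hand

All our tests, and the counterexample itself, have the form $\{\operatorname{Re}\lambda+u(x)<0\}$. Here is everything we need about them.

**Lemma 4.** Let $u\ge 0$ be $C^\infty$ on $\mathbb C^{n-1}$, let $\rho=\operatorname{Re}\lambda+u(x)$ and $\Gamma=\{\rho=0\}\subset\mathbb C^{n}$.

(a) At each point of $\Gamma$ the complex tangent space is parametrized by $v\in\mathbb C^{n-1}$, and the Levi form is $\sum_{j,k}u_{x_j\bar x_k}(x)v_j\bar v_k$.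

(b) Let $\gamma=(x(t),\lambda(t)):\mathbb D\to\Gamma$ be holomorphic with $u(x(0))=0$. Then $\lambda$ is constant and $u(x(t))=0$ for all $t$.

*Proof.* (a) We have $\rho_\lambda=\frac12$, so the tangency condition $\sum_ju_{x_j}v_j+\frac12v_\lambda=0$ determines $v_\lambda$ from $v$. No second derivative of $\rho$ involves $\lambda$, so $v_\lambda$ does not enter the Levi form. (Nonnegativity of $u$ is not needed here.)

(b) On $\Gamma$,
$$\operatorname{Re}\lambda(t)=-u(x(t))\le0,\qquad \operatorname{Re}\lambda(0)=0. \tag{1}$$
The harmonic function $\operatorname{Re}\lambda$ attains its maximum at $t=0$, so $\operatorname{Re}\lambda\equiv0$. Hence $\lambda$ is constant by the open mapping theorem, and $u(x(t))\equiv0$. $\square$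

So discs through a point of $\Gamma$ above $\{u=0\}$ are exactly discs in $\{u=0\}$ with $\lambda$ frozen. Some cases, with $n\ge3$ unless stated otherwise:

- *Zero Hessian.* If $u$ is pluriharmonic (of any sign), then $u=\operatorname{Re}h$ with $h$ entire. Through a boundary point $(x_0,\lambda_0)$ passes the $(n-1)$-dimensional graph $\{\lambda+h(x)=\lambda_0+h(x_0)\}$, which lies in the boundary because $\operatorname{Re}(\lambda_0+h(x_0))=0$.
- *Constant rank one.* If $u=|x_1|^2$, the Levi form is $|v_1|^2$. The varieties $\{x_1=c\}\times\{\lambda_0\}$ with $\operatorname{Re}\lambda_0=-|c|^2$ fill the boundary.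
- *A harmless jump.* If $u=|x_1|^4$, the Levi form is $4|x_1|^2|v_1|^2$, of rank $1$ off $x_1=0$ and rank $0$ on it. The same varieties $\{x_1=c\}\times\{\lambda_0\}$, now with $\operatorname{Re}\lambda_0=-|c|^4$, pass through every point.
- *Why the interior is needed.* For $u=|x_1|^4+|x_2|^2+\dots+|x_{n-1}|^2$ the origin is in $\mathfrak B$, but not in its interior. By Lemma 4(b) a disc in the boundary through $0$ lies over $\{u=0\}=\{0\}$, so it is constant. No variety passes through $0$.

## 4. Complex leaves where the Levi rank is constant

We now prove Theorem 3. Let $M=b\mathcal D$.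

**Step 1. Levi form as a bracket.** *The purpose is to turn the kernel of the Levi form into a statement about vector fields.* Let $T^{1,0}$ be the bundle over $M$ of $(1,0)$-vectors tangent to $M$, let $T^{0,1}=\overline{T^{1,0}}$ and $H=T^{1,0}\oplus T^{0,1}$. Restrict the form $\theta=\partial\rho$ to $M$. It vanishes on $T^{1,0}$ by definition, and on $T^{0,1}$ because it is a $(1,0)$-form. It does not vanish on $TM$: a real vector $v\in TM$ is killed by $\partial \rho$ only if $d\rho(v)=d\rho(Jv)=0$, and such vectors form a space of real dimension $2n-2<2n-1$. Since $H$ has complex rank $2n-2$ in the bundle $\mathbb C\otimes TM$ of rank $2n-1$, we get $\ker\theta=H$.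

For sections $A=\sum A_j\partial_{z_j}$ and $L=\sum L_k\partial_{z_k}$ of $T^{1,0}$,
$$d\theta(A,\bar L)=A\,\theta(\bar L)-\bar L\,\theta(A)-\theta([A,\bar L])=-\theta([A,\bar L]).$$
On the other hand $d\theta=\sum\rho_{z_j\bar z_k}\,d\bar z_k\wedge dz_j$, so $d\theta(A,\bar L)=-\sum\rho_{z_j\bar z_k}A_j\bar L_k$. Therefore
$$\partial\rho([A,\bar L])=\sum_{j,k}\rho_{z_j\bar z_k}A_j\bar L_k. \tag{2}$$
Let $N\subset T^{1,0}$ be the kernel of the Levi form. By (2), a section $A$ of $T^{1,0}$ lies in $N$ if and only if $[A,\bar L]\in H$ for all sections $L$ of $T^{1,0}$.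

Suppose the Levi rank is a constant $r$ near $\zeta\in\operatorname{Int}(\mathfrak B)$. Then $r\le n-2$, and $N$ is a smooth bundle of rank $n-1-r\ge1$, being the kernel of a smooth Hermitian form of constant rank. We use that $T^{1,0}$ and $T^{0,1}$ are closed under brackets.

**Step 2. $[N,\bar N]\subset N\oplus\bar N$.** *This is the first half of the Frobenius condition.* Let $L_1,L_2$ be sections of $N$ and $L$ a section of $T^{1,0}$. By Jacobi,
$$[[L_1,\bar L_2],\bar L]=[L_1,[\bar L_2,\bar L]]-[\bar L_2,[L_1,\bar L]].$$
In the first term $[\bar L_2,\bar L]\in T^{0,1}$, and $L_1\in N$, so the term is in $H$. In the second, $L_1\in N$ gives $[L_1,\bar L]=A'+\bar B'$ with $A',B'\in T^{1,0}$. Here $[\bar L_2,A']=\overline{[L_2,\bar A']}\in H$ because $L_2\in N$ and $\bar H=H$, and $[\bar L_2,\bar B']\in T^{0,1}$. So $[[L_1,\bar L_2],\bar L]\in H$.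

Since $L_1\in N$, we may write $[L_1,\bar L_2]=A+\bar B$ with $A,B\in T^{1,0}$. As $[\bar B,\bar L]\in T^{0,1}$, we conclude that $[A,\bar L]\in H$ for every $L$, that is, $A\in N$. Conjugating, $[L_2,\bar L_1]=-B-\bar A$. The same argument with $L_1,L_2$ exchanged gives $-B\in N$, so $B\in N$.

**Step 3. $[N,N]\subset N$.** *This is the second half.* We have $[L_1,L_2]\in T^{1,0}$ and
$$[[L_1,L_2],\bar L]=[L_1,[L_2,\bar L]]-[L_2,[L_1,\bar L]].$$
Write $[L_2,\bar L]=A'+\bar B'\in H$. Then $[L_1,A']\in T^{1,0}$, and $[L_1,\bar B']\in H$ as $L_1\in N$; so the first term is in $H$. The second is treated in the same way. Hence $[L_1,L_2]\in N$.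

**Step 4. The leaves.** *Here we integrate, and check that the leaves are complex.* The real bundle $(N\oplus\bar N)\cap TM=\{L+\bar L:L\in N\}$ has real rank $2(n-1-r)$ and is closed under brackets by Steps 2 and 3 and their conjugates. By Frobenius it is tangent to a foliation of $M$ near $\zeta$. The tangent spaces of the leaves are $J$-invariant, since $J(L+\bar L)=iL+\overline{iL}$. A real submanifold with $J$-invariant tangent spaces is complex: in suitable linear coordinates it is locally a graph $z''=f(z')$ over one of its tangent spaces, and invariance of the nearby tangent spaces $\{(v,df(v))\}$ under multiplication by $i$ says that $df$ is complex linear, so $f$ is holomorphic. In a flow box around $\zeta$, the local leaf through $\zeta$ is a closed complex submanifold, of dimension $n-1-r\ge1$, of an open neighborhood $W$ of $\zeta$ in the manifold, contained in $b\mathcal D$. This is the required variety.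

**Step 5. Where this applies.** *We derive the remaining claims.* The Levi rank is integer-valued, lower semicontinuous, and at most $n-2$ on $\operatorname{Int}(\mathfrak B)$. In any nonempty open subset of $\operatorname{Int}(\mathfrak B)$ choose a point of maximal rank; near it the rank cannot drop by semicontinuity and cannot rise by maximality. So the rank is locally constant on an open dense subset. If $n=2$, then rank $\le n-2=0$ on $\operatorname{Int}(\mathfrak B)$; there, as at points near which the Levi form vanishes identically, the rank is constantly $0$. $\square$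

**A limit argument, and where it stops.** The sensible way to treat a point $\zeta\in\operatorname{Int}(\mathfrak B)$ where the rank jumps is to take points $\zeta_k\to\zeta$ at which the rank is locally constant, and to pass to the limit of the leaves through $\zeta_k$. Suppose, in a coordinate chart, there are discs $\gamma_k:\mathbb D\to b\mathcal D$ in a fixed compact part of the chart with $\gamma_k(0)=\zeta_k$ and $|\gamma_k'(0)|\ge c>0$. By Montel a subsequence converges to a disc $\gamma$ in the closed set $b\mathcal D$ with $\gamma(0)=\zeta$ and $|\gamma'(0)|\ge c$. It is an immersion near $0$, and its image is a one-dimensional complex submanifold in $b\mathcal D$ through $\zeta$. The argument stops at the lower bound $c$: Frobenius gives leaves, but no control of their size as $\zeta_k\to\zeta$. A counterexample must make the discs through $\zeta_k$ degenerate.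

## 5. Zero sets of polynomials, isolated zeros, and pluriharmonic poles

By Lemma 4 we want a smooth $u\ge0$ on $\mathbb C^{n-1}$ with positive semidefinite Hessian of rank $\le n-2$ such that $\{u=0\}$ is nonempty but contains no nonconstant disc.

*First try: sums of squares.* Let $u=|P_1|^2+\dots+|P_{n-2}|^2$ with polynomials $P_i$. The Hessian form is $\sum_i|\sum_jP_{i,x_j}v_j|^2$, so the rank is $\le n-2$, as wanted. But $\{u=0\}$ is the set of common zeros of $n-2$ polynomials in $\mathbb C^{n-1}$, and if it is nonempty it has dimension at least one at each of its points. It contains discs.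

*Second try: an isolated zero.* Let $u=\chi(\varphi)$ with $\varphi=\log|x|^2$ and $\chi',\chi''>0$. Off the origin
$$u_{x_j\bar x_k}=\chi''(\varphi)\,\varphi_{x_j}\overline{\varphi_{x_k}}+\chi'(\varphi)\,\varphi_{x_j\bar x_k}. \tag{3}$$
The form of $\varphi_{x_j\bar x_k}$ is $|v|^2/|x|^2-|\sum\bar x_jv_j|^2/|x|^4$, which is zero only for $v$ parallel to $x$; on such $v\ne0$ the first term of (3) is positive, since $\varphi_{x_j}=\bar x_j/|x|^2$. So the Hessian is positive definite off the origin: the points are strictly pseudoconvex. The culprit is the second term of (3).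

*What this suggests.* The second term of (3) disappears if $\varphi$ is **pluriharmonic**. Then $u=\chi(\varphi)$ has rank $\le1$ automatically, and it tends to $0$ where $\varphi\to-\infty$, provided $\chi(-\infty)=0$. So we look for a closed nonempty set $E\subset\mathbb C^{n-1}$ and a function $\varphi$ on its complement such that

- (i) $E$ contains no nonconstant disc;
- (ii) $\varphi$ is pluriharmonic on $\mathbb C^{n-1}\setminus E$;
- (iii) $\varphi(x)\to-\infty$ as $x\to x_0\in E$, $x\notin E$.

With $\varphi=\log|P|$ we have (ii) and (iii) for $E=\{P=0\}$, but not (i). An isolated point satisfies (i), but can never be a point of a set $E$ with (ii) and (iii): a small punctured ball in $\mathbb C^{n-1}$, $n-1\ge2$, is simply connected, so $\varphi=\operatorname{Re}h$ there, and $h$ extends across the point by Hartogs' theorem, so $\varphi$ stays bounded. The way through is to take a limit of normalized functions $Q_m^{-1}\log|P_m|$, with polynomials $P_m$ of growing degree whose zero sets branch more and more densely. Discs in $\{P_m=0\}$ are then forced to be smaller and smaller, and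 in the limit set $E$, a set of Wermer type, none survive.

Section 6 builds $u$ from (ii) and (iii). Sections 7 to 9 build $E$ and $\varphi$.

## 6. From a pluriharmonic function with poles along $E$ to a smooth $u$

**Proposition 5.** Let $E\subset\mathbb C^{n-1}$ be closed and let $\varphi:\mathbb C^{n-1}\setminus E\to\mathbb R$ satisfy (ii) and (iii). There is $\chi\in C^\infty(\mathbb R)$ with $\chi,\chi',\chi''>0$ such that
$$u=\chi\circ\varphi\ \text{ on }\mathbb C^{n-1}\setminus E,\qquad u=0\ \text{ on }E$$
is $C^\infty$ and plurisubharmonic on $\mathbb C^{n-1}$, $u\ge0$, $\{u=0\}=E$, and the complex Hessian of $u$ has rank $\le1$ everywhere.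

**Step 1. Measure how wild $\varphi$ is.** *We record the size of derivatives of $\varphi$ at each depth, so that $\chi$ can beat it.* For $\nu\in\mathbb N=\{1,2,\dots\}$ let $B_\nu=\{|x|\le\nu\}$ and $K_\nu=\{x\in B_\nu\setminus E:\varphi(x)\ge-\nu-1\}$. This set is compact: a limit of points of $K_\nu$ cannot lie in $E$ by (iii), and off $E$ the function $\varphi$ is continuous. Let $M_\nu\ge1$ bound $|\partial^\alpha\varphi|$ on $K_\nu$ for all real partial derivatives of order $1\le|\alpha|\le\nu$, and put $\eta_\nu=2^{-\nu}M_\nu^{-\nu}$.

**Step 2. Choose $\chi$.** *We need a convex increasing function which, with its derivatives, is tiny near $-\infty$:*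
$$|\chi^{(k)}(t)|\le\eta_\nu\quad\text{for }t\in[-\nu-1,-\nu],\ 0\le k\le\nu,\ \nu\ge2. \tag{4}$$
Let $\theta_0\in C^\infty(\mathbb R)$, $\theta_0\ge0$, with $\theta_0>0$ exactly on $(-2,1)$. Set $g(t)=\sum_{\nu\in\mathbb Z}c_\nu\theta_0(t+\nu)$ with $c_\nu=1$ for $\nu\le0$ and, for $\nu\ge1$, $c_\nu>0$ so small that
$$3(\nu+2)\,c_\nu\,\|\theta_0\|_{C^{\nu+1}}\le2^{-\nu-2}\min(\eta_1,\dots,\eta_{\nu+1}).$$
The term with index $\nu$ is positive exactly on $(-\nu-2,-\nu+1)$. So the sum is locally finite, $g$ is smooth, and $g>0$. Put
$$\chi(t)=\int_{-\infty}^t(t-\tau)g(\tau)\,d\tau .$$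
The integral converges: on $(-\infty,t]$ only finitely many indices $\nu\le0$ matter, each over a bounded interval, and an index $\nu\ge1$ contributes at most $3(|t|+\nu+2)c_\nu\|\theta_0\|_{C^0}$, which is summable by the choice of $c_\nu$. We have $\chi'(t)=\int_{-\infty}^tg$ and $\chi''=g$. So $\chi$ is smooth, and $\chi,\chi',\chi''>0$.

To check (4), let $t\in[-\nu-1,-\nu]$ with $\nu\ge2$ and $0\le k\le\nu$. Only the values of $g$ on $(-\infty,t]$ (or near $t$) enter $\chi^{(k)}(t)$. The index $\nu'$ contributes only if $-\nu'-2<t\le-\nu$, that is, $\nu'\ge\nu-1\ge1$. Its contribution is at most $3(\nu'+2)c_{\nu'}\|\theta_0\|_{C^{\nu'+1}}$: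

- for $k=0$, since $t-\tau\le\nu'+2$ on the support (as $t\le0$), and the support has length $3$;
- for $k=1$, since the support has length $3$;
- for $k\ge2$, since it equals $c_{\nu'}\theta_0^{(k-2)}(t+\nu')$ and $k-2\le\nu-2\le\nu'+1$.

As $\nu\le\nu'+1$, the minimum in the choice of $c_{\nu'}$ is at most $\eta_\nu$. So
$$|\chi^{(k)}(t)|\le\sum_{\nu'\ge\nu-1}2^{-\nu'-2}\,\eta_\nu=2^{-\nu}\eta_\nu\le\eta_\nu .$$

**Step 3. All derivatives of $\chi\circ\varphi$ tend to $0$ at $E$.** *This is the estimate behind smoothness.* Fix $k\ge0$ and $R$. Let $x\notin E$, $|x|\le R$, and $-\nu-1\le\varphi(x)\le-\nu$ with an integer $\nu\ge\max(k,R,2)$. Then $x\in K_\nu$. By the chain rule (Faà di Bruno), for $k\ge1$ each derivative of order $k$ of $\chi\circ\varphi$ is a combination, with universal coefficients, of terms $\chi^{(j)}(\varphi)\,\partial^{\alpha_1}\varphi\cdots\partial^{\alpha_j}\varphi$ with $1\le j\le k$, $|\alpha_i|\ge1$, $\sum|\alpha_i|=k\le\nu$. By (4) it is bounded at $x$ by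
$$C_k\,\eta_\nu M_\nu^k\le C_k2^{-\nu},$$
and for $k=0$ this is (4) itself, with $C_0=1$. When $x$ tends to a point of $E$, (iii) gives $\varphi(x)\to-\infty$, so $\nu\to\infty$ and the derivative tends to $0$.

**Step 4. The extension by $0$ is smooth.** *Decay of derivatives off $E$ must be turned into differentiability at $E$.* Suppose $v$ is smooth off the closed set $E$, and $v$ and all its derivatives extend continuously by $0$ to $E$. Let $p\in E$ and $q\notin E$, and let $q'$ be the first point of $E$ on the segment from $q$ to $p$. Then $v(q')=0$ and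
$$|v(q)|\le|q-q'|\sup_{[q,q')}|dv|=o(|q-p|)\qquad(q\to p),$$
because all points of $[q,q')$ are within $|q-p|$ of $p$ and $dv\to0$ at $p$. At points $q\in E$ the value is $0$ anyway. So the extension is differentiable at $p$ with derivative $0$. As $dv$ extends continuously by $0$, the extension of $v$ is $C^1$, and its first derivatives are the extensions by $0$ of the first derivatives of $v$. Apply the same statement to these derivatives, inductively: $u$ is $C^\infty$, and all its derivatives vanish on $E$.

**Step 5. The Hessian.** *We read off plurisubharmonicity and rank.* Since $\varphi$ is real and pluriharmonic off $E$, (3) becomes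
$$u_{x_j\bar x_k}=\chi''(\varphi)\,\varphi_{x_j}\,\overline{\varphi_{x_k}}\ \text{ off }E,\qquad u_{x_j\bar x_k}=0\ \text{ on }E. \tag{5}$$
So the Hessian form is $\chi''(\varphi)\,|\sum_j\varphi_{x_j}v_j|^2\ge0$ off $E$, of rank $\le1$. Since $\chi>0$, $u\ge0$ and $\{u=0\}=E$. $\square$

## 7. Sums of roots with dense branching

Put $d=n-2\ge1$ and write $x=(z,w)\in\mathbb C^d\times\mathbb C=\mathbb C^{n-1}$. Fix once and for all:

- distinct primes $p_1,\dots,p_d$;
- a map $j:\mathbb N\to\{1,\dots,d\}$ and pairwise distinct $a_l\in\mathbb C$ $(l\ge1)$ such that for each $i$ the set $\{a_l:j(l)=i\}$ is dense in $\mathbb C$ (enumerate the union of $d$ disjoint countable dense sets);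
- $q_l=p_{j(l)}$, $\ \mu_l=\{s\in\mathbb C:s^{q_l}=1\}$, $\ Q_m=\prod_{l\le m}q_l$ with $Q_0=1$, $\ S_m=\prod_{l\le m}\mu_l$, $\ S=\prod_{l\ge1}\mu_l$, which is compact, with $\mu$ the product of the uniform probability measures on the $\mu_l$.

For each $z$ and $l$ choose some $q_l$-th root $r_l(z)$ of $z_{j(l)}-a_l$; no continuity in $z$ is required. From $|r_l|^{q_l}\le|z|+|a_l|$,
$$|r_l(z)|\le1+|z|+|a_l|\le(1+|z|)(1+|a_l|). \tag{6}$$
For positive numbers $\varepsilon_l$, to be chosen, let
$$\sigma_m(z,s)=\sum_{l\le m}\varepsilon_ls_lr_l(z),\qquad \sigma(z,s)=\sum_{l\ge1}\varepsilon_ls_lr_l(z),\qquad T_m=\sum_{l>m}\varepsilon_l(1+|a_l|),$$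
$$E_z=\{\sigma(z,s):s\in S\},\qquad E=\{(z,w):w\in E_z\}.$$

*Example.* Let $d=1$ and $p_1=2$. Then $\sigma_m(z,s)=\sum_{l\le m}\pm\varepsilon_l\sqrt{z-a_l}$ with all choices of signs. For $m=1$ the values $w=\sigma_1$ are the solutions of $w^2=\varepsilon_1^2(z-a_1)$. For $m=2$, with $A=\varepsilon_1\sqrt{z-a_1}$ and $B=\varepsilon_2\sqrt{z-a_2}$, the identity $\prod(w\pm A\pm B)=(w^2-A^2-B^2)^2-4A^2B^2$ shows that the four values are the zeros of the polynomial
$$\big(w^2-\varepsilon_1^2(z-a_1)-\varepsilon_2^2(z-a_2)\big)^2-4\varepsilon_1^2\varepsilon_2^2(z-a_1)(z-a_2).$$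

**Step 1. Independence of the choice of roots.** *This lets us change roots freely later.* At a fixed $z$, another choice replaces $r_l(z)$ by $\omega_lr_l(z)$ with $\omega_l\in\mu_l$, and this amounts to the bijection $(s_l)\mapsto(\omega_ls_l)$ of $S$, which preserves $\mu$. So the set $\{\sigma_m(z,s):s\in S_m\}$ with multiplicities, the set $E_z$, and the law of $\sigma(z,\cdot)$ under $\mu$ do not depend on the choice.

**Step 2. Fast convergence.** *We want the tail after $m$ terms to be small even compared with $e^{-Q_m}$.* The first requirement on $\varepsilon_l$ is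
$$\varepsilon_l(1+|a_l|)\le e^{-lQ_l}. \tag{C1}$$
For $l>m\ge0$ we have $Q_l\ge2Q_m$, so $lQ_l\ge lQ_m+lQ_m\ge mQ_m+l$. Since $\sum_{l\ge1}e^{-l}<1$, this and (6) give
$$0<T_m\le e^{-mQ_m},\qquad|\sigma(z,s)-\sigma_m(z,s)|\le(1+|z|)\,T_m , \tag{7}$$
where $\sigma_m(z,s)$ depends only on the first $m$ components of $s\in S$. In particular $T_0\le1$. The series for $\sigma(z,\cdot)$ converges uniformly on $S$, so $\sigma(z,\cdot)$ is continuous and each $E_z$ is compact and nonempty.

**Step 3. Continuity in $z$.** *The roots jump, but the sets must not.* Let $r^q=z_i-a$. Over the $q$ roots $r'$ of $z_i'-a$, with multiplicity, $\prod|r-r'|=|r^q-(z_i'-a)|=|z_i-z_i'|$. So some root $r'$ satisfies $|r-r'|\le|z-z'|^{1/q}$. Choose, for each $l$, the root at $z'$ in this way; by Step 1 this does not change $E_{z'}$. We see that every point of $E_z$ is within $\sum_l\varepsilon_l|z-z'|^{1/q_l}$ of $E_{z'}$, and by symmetry the Hausdorff distance of $E_z$ and $E_{z'}$ is at most this sum. It tends to $0$ as $z'\to z$, since the $q_l$ take finitely many values and $\sum\varepsilon_l<\infty$. The finite sets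 $\{\sigma_m(z,s)\}_{s\in S_m}$ are treated in the same way. Therefore
$$\delta(z,w)=\operatorname{dist}(w,E_z),\qquad\Lambda_m(z,w)=\min_{s\in S_m}|w-\sigma_m(z,s)|$$
are continuous. So $E=\{\delta=0\}$ and $Z_m:=\{\Lambda_m=0\}$ are closed. Note that $\Lambda_m$ and $Z_m$ depend only on $\varepsilon_1,\dots,\varepsilon_m$.

**Step 4. The polynomials $P_m$.** *We show that $Z_m$ is an algebraic hypersurface; this will give the function $\varphi$.* The polynomial $\prod_{s\in S_m}(w-\sum_{l\le m}\varepsilon_ls_lR_l)$ in $w,R_1,\dots,R_m$ is unchanged under $R_l\mapsto\omega R_l$ for $\omega\in\mu_l$, since this only permutes the factors. So each $R_l$ occurs only with exponents divisible by $q_l$. Substituting $R_l^{q_l}=z_{j(l)}-a_l$ we obtain a polynomial $P_m(z,w)=\prod_{s\in S_m}(w-\sigma_m(z,s))$, and $Z_m=\{P_m=0\}$.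

## 8. No holomorphic disc in $E$

The hypersurface $Z_m$ contains many discs. The claim is that it contains no disc that is large in the $z$-directions, once $m$ is large, *whatever the* $\varepsilon_l$. For $\nu\in\mathbb N$ let $\mathcal F_\nu$ be the set of holomorphic maps $\gamma=(z,w):\mathbb D\to\mathbb C^d\times\mathbb C$ with $|\gamma|\le\nu$ on $\mathbb D$ and $|z_i'(0)|\ge1/\nu$ for some $i$. By Montel (pass to a subsequence with $i$ fixed) $\mathcal F_\nu$ is compact for locally uniform convergence. Clearly $\mathcal F_\nu\subset\mathcal F_{\nu+1}$.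

**Lemma 6.** For each $\nu$ there is $L(\nu)$, depending only on $\nu$, $(a_l)$ and $j(\cdot)$, such that for all $m\ge L(\nu)$ and all $\varepsilon_1,\dots,\varepsilon_m>0$, no $\gamma\in\mathcal F_\nu$ satisfies $\gamma(\mathbb D)\subset Z_m$.

To see the mechanism, take $d=1$, $p_1=2$, $m=1$. A disc with $z(t_0)=a_1$ and $z'(t_0)\ne0$ would need $w=\pm\varepsilon_1\sqrt{z-a_1}$, which is not holomorphic at $t_0$. The condition $z'(t_0)\ne0$ matters: $t\mapsto(a_1+t^2,\varepsilon_1t)$ is a disc in $Z_1$.

**Step 1. A disc in $\mathcal F_\nu$ covers a definite $z_i$-disc without branching.** *We need a point $t_0$ where $z_i$ hits a branch value with nonzero derivative.* Let $\gamma\in\mathcal F_\nu$, $|z_i'(0)|\ge1/\nu$, and $f=z_i-z_i(0)$, so $|f|\le2\nu$. Cauchy's estimate on discs of radius up to $\frac12$ gives $|f''|\le2\cdot2\nu/(\frac12)^2=16\nu$ on $|t|\le\frac12$. Put $r_0=\frac1{32\nu^2}$. For $|t|\le r_0$,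
$$|f'(t)-f'(0)|\le16\nu r_0=\tfrac1{2\nu}\le\tfrac12|f'(0)| .$$
So $z_i'=f'\ne0$ on $|t|<r_0$ and, integrating, $|f(t)-f'(0)t|\le\frac12|f'(0)||t|$ there. Let $0<r<r_0$ and $|c|<r/(2\nu)\le r|f'(0)|/2$. On $|t|=r$,
$$|(f(t)-c)-(f'(0)t-c)|\le\tfrac12r|f'(0)|<r|f'(0)|-|c|\le|f'(0)t-c| .$$
The function $f'(0)t-c$ has a zero in $|t|<r$, so by Rouché $f-c$ has one as well. Letting $r$ increase to $r_0$, we get $z_i(\{|t|<r_0\})\supset D(z_i(0),\kappa)$ with $\kappa=r_0/(2\nu)$.

**Step 2. Choice of $L(\nu)$.** *Density makes the branch value available among finitely many indices.* Cover $\overline{D(0,\nu)}$ by finitely many discs of radius $\kappa/2$. Each contains, for each $i$, some $a_l$ with $j(l)=i$; let $L(\nu)$ be the largest index among the finitely many $l$ so selected. A disc of radius $\kappa$ with center $c\in\overline{D(0,\nu)}$ contains the covering disc in which $c$ lies. So it contains, for each $i$, some $a_l$ with $j(l)=i$ and $l\le L(\nu)$. Let $m\ge L(\nu)$. Since $|z_i(0)|\le\nu$, Step 1 gives $l_0\le m$ with $j(l_0)=i$ and $t_0\in\mathbb D$ with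
$$z_i(t_0)=a_{l_0},\qquad z_i'(t_0)\ne0 .$$

**Step 3. Uniformize all roots at once.** *Near $t_0$ several roots may branch; we pass to a variable in which all are holomorphic.* Suppose $\gamma(\mathbb D)\subset Z_m$. Put $Q=p_1\cdots p_d$ and $t=t_0+y^Q$ with $y$ near $0$. Let $l\le m$. If $z_{j(l)}-a_l\equiv0$ near $t_0$, put $R_l=0$. Otherwise $z_{j(l)}(t)-a_l=(t-t_0)^{e_l}h_l(t)$ with $e_l\ge0$, $h_l(t_0)\ne0$, and we put
$$R_l(y)=y^{Qe_l/q_l}\,g_l(y^Q),\qquad g_l(\tau)=h_l(t_0+\tau)^{1/q_l}\ \text{ (a holomorphic branch near }\tau=0).$$
As $q_l$ divides $Q$, $R_l$ is holomorphic near $y=0$, and it is a $q_l$-th root of $z_{j(l)}(t_0+y^Q)-a_l$. Since $\gamma(\mathbb D)\subset Z_m$ and the choice of roots does not matter, for each small $y$ there is $s\in S_m$ with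
$$w(t_0+y^Q)=\sum_{l\le m}\varepsilon_ls_lR_l(y). \tag{8}$$
$S_m$ is finite, so one $s$ works for uncountably many $y$ in a small closed disc. By the identity theorem, (8) holds with this $s$ for all small $y$.

**Step 4. Compare the coefficients of $y^{Q/p_i}$.** *This exponent detects exactly one branch point.* The primes are distinct, so $Q/p_i$ is not divisible by $p_i$. In (8):

- on the left only exponents divisible by $Q$ occur, hence only exponents divisible by $p_i$;
- a term with $j(l)=i'\ne i$ has only exponents divisible by $Q/p_{i'}$, hence by $p_i$;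
- a term with $j(l)=i$, $l\ne l_0$, has $z_i(t_0)-a_l=a_{l_0}-a_l\ne0$, so $e_l=0$ and its exponents are divisible by $Q$, hence by $p_i$;
- the term $l_0$ has $e_{l_0}=1$, because $z_i'(t_0)\ne0$; its exponents are $Q/p_i+kQ$, $k\ge0$, and it contributes the coefficient $\varepsilon_{l_0}s_{l_0}g_{l_0}(0)\ne0$.

So the coefficient of $y^{Q/p_i}$ is zero on the left and nonzero on the right, a contradiction. $\square$

*Why distinct primes.* Suppose $d=2$ and both primes were $2$, with $j(1)=1$, $j(2)=2$, $\varepsilon_1=\varepsilon_2$. The disc $t\mapsto(a_1+t,a_2+t,0)$ would lie in $Z_2$, since $\varepsilon_1\sqrt t-\varepsilon_2\sqrt t=0$, although both coordinates pass through branch values with nonzero speed. In Step 4 two terms would then share the exponent and could cancel.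

**Choice of $\varepsilon_l$.** *We make the absence of large discs survive the passage from $Z_m$ to $E$.* Suppose $\varepsilon_1,\dots,\varepsilon_m$ are chosen, $m\ge1$. Let $\nu(m)$ be the largest $\nu\in\{1,\dots,m\}$ with $L(\nu)\le m$; if there is none, put $\tau_m=1$. If $\nu(m)$ exists, there is $\tau_m>0$ with
$$\sup_{t\in\mathbb D}\Lambda_m(\gamma(t))>\tau_m\qquad\text{for all }\gamma\in\mathcal F_{\nu(m)}. \tag{9}$$
Otherwise there would be $\gamma_k\in\mathcal F_{\nu(m)}$ with $\sup\Lambda_m\circ\gamma_k\le1/k$. A subsequence converges to some $\gamma\in\mathcal F_{\nu(m)}$, and by continuity $\Lambda_m\circ\gamma\equiv0$, that is, $\gamma(\mathbb D)\subset Z_m$. As $m\ge L(\nu(m))$, this contradicts Lemma 6.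

The number $\tau_m$ depends only on $\varepsilon_1,\dots,\varepsilon_m$ and the fixed data. So we can choose the $\varepsilon_l$ inductively, subject to (C1) and
$$\varepsilon_l(1+|a_l|)\le2^{-l}\,\frac{\tau_m}{1+m}\qquad\text{for all }1\le m<l; \tag{C2}$$
for each $l$ these are finitely many conditions. Summing over $l>m$,
$$(1+m)\,T_m\le\tau_m\qquad(m\ge1). \tag{10}$$
Moreover $\nu(m)\to\infty$, since $\nu(m)\ge\nu$ once $m\ge\max(\nu,L(\nu))$. From now on the $\varepsilon_l$ are fixed.

**Proposition 7.** Every holomorphic map $\gamma:\mathbb D\to\mathbb C^{n-1}$ with $\gamma(\mathbb D)\subset E$ is constant.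

**Step 1. No $\gamma\in\mathcal F_\nu$ has image in $E$.** *This is the quantitative part.* Choose $m$ with $\nu(m)\ge\nu$, so $\gamma\in\mathcal F_{\nu(m)}$. If $\gamma(\mathbb D)\subset E$, then at each $t$ we have $w=\sigma(z,s)$ for some $s$. By (7), using $|z|\le\nu(m)\le m$, and by (10),
$$\Lambda_m(\gamma(t))\le(1+\nu(m))T_m\le(1+m)T_m\le\tau_m\qquad\text{for all }t\in\mathbb D,$$
contrary to (9).

**Step 2. The $z$-components are constant.** *We rescale a general disc into some $\mathcal F_\nu$.* Let $\gamma=(z,w):\mathbb D\to E$ be holomorphic. If some $z_i$ is nonconstant, pick $t_1$ with $z_i'(t_1)\ne0$ and a small $r>0$. The map $t\mapsto\gamma(t_1+rt)$ is bounded and has $z_i$-derivative $rz_i'(t_1)\ne0$ at $0$, so it belongs to $\mathcal F_\nu$ for large $\nu$. Its image is in $E$, contradicting Step 1.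

**Step 3. The $w$-component is constant.** *Over a single $z_0$ the set is too thin for an open image.* Now $z\equiv z_0$ and $w(\mathbb D)\subset E_{z_0}$. By (7), $E_{z_0}$ is covered by $Q_m$ discs of radius $(1+|z_0|)T_m$, so its area is at most $\pi Q_m(1+|z_0|)^2e^{-2mQ_m}$, which tends to $0$ as $m\to\infty$. So $E_{z_0}$ has area $0$, and $w$ is constant by the open mapping theorem. $\square$

This is demand (i) of Section 5.

## 9. The average of the logarithms

For $(z,w)\notin E$ put
$$\varphi(z,w)=\int_S\log|w-\sigma(z,s)|\,d\mu(s).$$
The integrand is continuous on $S$ because $w\notin E_z$. By Step 1 of Section 7, $\varphi$ does not depend on the choice of roots.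

*Example of a finite stage.* For $d=1$, $p_1=2$, averaging only over $s_1$ gives $\frac12\log|w^2-\varepsilon_1^2(z-a_1)|=Q_1^{-1}\log|P_1|$: pluriharmonic off $Z_1$, and $-\infty$ on $Z_1$.

**Proposition 8.** (a) $\varphi$ is pluriharmonic on $\mathbb C^{n-1}\setminus E$. (b) If $x\to x_0\in E$, $x\notin E$, then $\varphi(x)\to-\infty$.

**Step 1. Proof of (a).** *We show that $\varphi$ is a locally uniform limit of the functions $Q_m^{-1}\log|P_m|$.* Let $K\subset\mathbb C^{n-1}\setminus E$ be compact. By continuity of $\delta$ we have $\delta\ge\delta_0>0$ and $|z|\le R$ on $K$, for some $\delta_0$ and $R$. Let $m$ be so large that $(1+R)T_m\le\delta_0/2$. On $K$, for all $s\in S$, (7) gives $|w-\sigma|\ge\delta_0$ and $|w-\sigma_m|\ge\delta_0/2$. Since $|\log a-\log b|\le|a-b|/\min(a,b)$,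
$$\big|\log|w-\sigma|-\log|w-\sigma_m|\big|\le\tfrac2{\delta_0}(1+R)T_m .$$
So $P_m$ has no zeros on $K$, and
$$Q_m^{-1}\log|P_m(z,w)|=\int_S\log|w-\sigma_m(z,s)|\,d\mu(s)\ \longrightarrow\ \varphi(z,w)$$
uniformly on $K$; the equality holds because the first $m$ components of $s$ are uniformly distributed on $S_m$, which has $Q_m$ elements. The functions on the left are pluriharmonic, in particular harmonic, in the interior of $K$. Locally uniform limits of harmonic functions are limits together with all derivatives, so the mixed derivatives $\varphi_{x_j\bar x_k}$ vanish there.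

**Step 2. Proof of (b).** *A point near $E_z$ is near a whole cylinder of values $\sigma(z,s')$; we weigh the measure of the cylinder against the size of the logarithm.* Let $|z|,|w|\le R$, $x=(z,w)\notin E$, $\delta(x)\le T_m$, and $C_R=3+2R$. Pick $s\in S$ with $|w-\sigma(z,s)|\le T_m$. If $s'_l=s_l$ for all $l\le m$, then $\sigma_m(z,s')=\sigma_m(z,s)$, and by (7)
$$|w-\sigma(z,s')|\le T_m+2(1+R)T_m=C_RT_m .$$
Such $s'$ form a set of $\mu$-measure $1/Q_m$. For all $s'$ we have $|w-\sigma(z,s')|\le R+(1+R)T_0\le C_R$. Hence
$$\varphi(x)\le\frac1{Q_m}\log(C_RT_m)+\Big(1-\frac1{Q_m}\Big)\log C_R=\log C_R+\frac{\log T_m}{Q_m}\le\log C_R-m ,$$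
where the last step is $T_m\le e^{-mQ_m}$: this is why (C1) compares the tail with $e^{-mQ_m}$. When $x\to x_0\in E$, we have $\delta(x)\to0$, while $T_m>0$ for every $m$. So for each $m$ the estimate applies eventually, with a fixed $R$, and $\varphi(x)\to-\infty$. $\square$

## 10. The domain below the graph: proof of Theorem 1

Take $E$ from Sections 7 and 8 and $\varphi$ from Section 9. By Proposition 8, conditions (ii) and (iii) hold, so Proposition 5 gives $u\ge0$, smooth and plurisubharmonic, with $\{u=0\}=E$ and Hessian of rank $\le1$. Let $\rho=\operatorname{Re}\lambda+u(x)$ and $\mathcal D_0=\{\rho<0\}$.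

**Step 1. Pseudoconvexity and $\mathfrak B$.** *We check the hypotheses of the conjecture.* We have $d\rho\ne0$ everywhere, and $\mathcal D_0$ is connected, being the region below a graph over $\mathbb C^{n-1}\times\mathbb R$ with coordinates $x$ and $\operatorname{Im}\lambda$. So $\mathcal D_0$ is a domain with smooth boundary. By Lemma 4(a) and (5) the Levi form is positive semidefinite of rank $\le1$, and $1<n-1$ because $n\ge3$. So $\mathcal D_0$ is pseudoconvex and $\mathfrak B=b\mathcal D_0=\operatorname{Int}(\mathfrak B)$.

**Step 2. No variety through points of $X_0$.** *This contradicts the conclusion of the conjecture.* Let $\zeta=(x_0,\lambda_0)$ with $x_0\in E$ and $\operatorname{Re}\lambda_0=0$; it lies in $b\mathcal D_0$ since $u(x_0)=0$. Suppose a variety $\mathcal V\subset b\mathcal D_0$ of dimension $\ge1$ passes through $\zeta$. Then there is a nonconstant holomorphic $\gamma=(x(t),\lambda(t)):\mathbb D\to\mathcal V$ with $\gamma(0)=\zeta$. As $u(x(0))=0$, Lemma 4(b) shows that $\lambda$ is constant and $u(x(t))\equiv0$, that is, $x(\mathbb D)\subset E$. By Proposition 7, $x$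 is constant. So $\gamma$ is constant, a contradiction.

**Step 3. Varieties through the other points.** *Off $E$ the level sets of the local holomorphic function do the work.* Let $(x_0,\lambda_0)\in b\mathcal D_0\setminus X_0$. Then $x_0\notin E$: if $x_0\in E$, then $\operatorname{Re}\lambda_0=-u(x_0)=0$ and the point would be in $X_0$. On a ball around $x_0$ write $\varphi=\operatorname{Re}h$ with $h$ holomorphic. On $\{h=h(x_0)\}$ the function $u=\chi(\varphi)$ has the constant value $u(x_0)=-\operatorname{Re}\lambda_0$, so $\{h=h(x_0)\}\times\{\lambda_0\}\subset b\mathcal D_0$. If $h$ is nonconstant, this variety has dimension $n-2$. If $h$ is constant, $u$ is constant near $x_0$, and a piece of any $(n-2)$-dimensional complex plane through $x_0$ can be used in place of $\{h=h(x_0)\}$. $\square$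

With $\mathcal M=\mathbb C^n$, the conjecture is disproved for every $n\ge3$, since $E\neq\emptyset$.

## 11. Closing up the graph: proof of Theorem 2

The domain $\mathcal D_0$ is unbounded. We change $\rho$ only outside the unit ball, so that the sublevel set becomes compact. Translate in $x$ so that $0\in E$, and write $y=(x,\lambda)\in\mathbb C^n$. Proposition 7 and the properties of $u$ are unaffected.

**Step 1. A plurisubharmonic wall.** *We add a convex function of $|y|^2$ that vanishes on the unit ball.* Let $\beta\in C^\infty(\mathbb R)$, $\beta\ge0$, $\beta>0$ exactly on $(1,2)$, $\int\beta=1$. Put $\theta(t)=\int_1^t(t-s)\beta(s)\,ds$ for $t\ge1$ and $\theta(t)=0$ for $t\le1$. Then $\theta$ is smooth with $\theta''=\beta$; it is convex, nondecreasing, and positive on $(1,\infty)$. For $t\ge2$, $\theta(t)=t-\int s\beta(s)\,ds\ge t-2$. For $K\ge1$ put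
$$r_K(y)=\operatorname{Re}\lambda+u(x)+K\theta(|y|^2).$$
It is smooth and plurisubharmonic, because $\theta$ is convex and nondecreasing. If $|y|^2\ge2$, then $r_K(y)\ge-|y|+|y|^2-2$, which is positive for $|y|>2$. So the closed set $\{r_K\le0\}$ is bounded, hence compact.

**Step 2. For almost every $K\ge1$, $dr_K\ne0$ on $\{r_K=0\}$.** *We need a smooth boundary.* Where $|y|\le1$, $\theta(|y|^2)$ and its differential vanish, so $\partial r_K/\partial\operatorname{Re}\lambda=1$. On $\Omega=\{|y|>1\}$ put $\kappa=-(\operatorname{Re}\lambda+u(x))/\theta(|y|^2)$, a smooth function, so that $r_K=\theta(|y|^2)(K-\kappa)$. On $\{r_K=0\}\cap\Omega=\{\kappa=K\}$ we have $dr_K=-\theta(|y|^2)\,d\kappa$, which is nonzero if $K$ is a regular value of $\kappa$. By Sard's theorem almost every $K$ is. Fix such a $K\ge1$ and write $r=r_K$.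

**Step 3. The domain.** *A component of $\{r<0\}$ must be shown to have $r$ as local defining function.* At the points $(0,-\epsilon)$ with $\epsilon\in(0,1)$ we have $r=-\epsilon<0$. Let $\mathcal D$ be the connected component of $\{r<0\}$ containing this segment. It is bounded, and $0\in b\mathcal D$ because $r(0)=0$.

Let $q\in b\mathcal D$. Then $r(q)\le0$. If $r(q)<0$, a ball around $q$ would lie in $\{r<0\}$ and meet $\mathcal D$, hence lie in $\mathcal D$, which is impossible for a boundary point of an open set. So $r(q)=0$ and $dr(q)\ne0$. Using $r$ as one real coordinate, we find arbitrarily small neighborhoods $U$ of $q$ with $\{r<0\}\cap U$ connected and $dr\ne0$ on $U$. As $\mathcal D$ meets $U$, the connected set $\{r<0\}\cap U$ meets $\mathcal D$ and so lies in it: $\mathcal D\cap U=\{r<0\}\cap U$. Since $dr\ne0$ on $U$, every point of $\{r=0\}\cap U$ is a limit of points of $\{r<0\}\cap U$, so $b\mathcal D\cap U=\{r=0\}\cap U$. Thus $b\mathcal D$ is smooth with local defining function $r$. Since $r$ is plurisubharmonic, the Levi form is positive semidefinite: $\mathcal D$ is pseudoconvex.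

**Step 4. The point $\zeta=0$.** *Inside the unit ball nothing has changed.* On $\{|y|<1\}$ we have $r=\operatorname{Re}\lambda+u(x)$. By Lemma 4(a) and (5), the Levi rank is $\le1<n-1$ on $b\mathcal D\cap\{|y|<1\}$, so $0\in\operatorname{Int}(\mathfrak B)$. A variety $\mathcal V\subset b\mathcal D$ of dimension $\ge1$ through $0$ would give a nonconstant holomorphic $\gamma=(x(t),\lambda(t)):\mathbb D\to b\mathcal D\cap\{|y|<1\}$ with $\gamma(0)=0$. On this set $\operatorname{Re}\lambda+u(x)=0$, and $u(0)=0$ because $0\in E$. So Lemma 4(b) shows that $\lambda$ is constant and $x(\mathbb D)\subset E$. By Proposition 7, $x$ is constant, a contradiction.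

**Step 5. An arbitrary manifold.** *We transport the example.* Let $\mathcal M$ have dimension $n\ge3$. An affine contraction $y\mapsto cy+b$, $c>0$, maps the compact set $\overline{\mathcal D}$ into the image of a coordinate chart of $\mathcal M$. Transport it to $\mathcal M$ by the chart. The image of $\overline{\mathcal D}$ is compact, hence closed in the Hausdorff space $\mathcal M$. So the image of $\mathcal D$ is relatively compact, and its boundary in $\mathcal M$ is the image of $b\mathcal D$. Pseudoconvexity, Levi rank, and varieties are preserved by biholomorphic maps. $\square$
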